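\title{Simultaneous edge-colorings of two graphs can need $\Delta+\Omega(\Delta^{1/4})$ colors}

\begin{abstract}
Let $G_1$ and $G_2$ be graphs of maximum degree at most $\Delta$ on a common vertex set. An edge-coloring of their union is simultaneous if it is proper on $G_1$ and proper on $G_2$. Cabello asked whether $\Delta+2$ colors always suffice. We show that they suffice for $\Delta\le 3$, but not for $\Delta=1280$ and not for any $\Delta\ge 3424$. No bound of the form $\Delta+O(1)$ holds: the number of colors needed beyond $\Delta$ grows at least like $(\Delta/108)^{1/4}$. The proof is a weighted count of color classes in an explicit pair of graphs.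
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite, simple and loopless. An edge-coloring of a graph is \emph{proper} if any two edges with a common endpoint receive distinct colors; equivalently, every color class is a matching. Vizing's theorem states that every graph $H$ of maximum degree $\Delta(H)$ has a proper edge-coloring with $\Delta(H)+1$ colors.

Let $G_1,\dots,G_\ell$ be graphs on the same vertex set $V$. Their \emph{union} is the simple graph on $V$ in which $uv$ is an edge if and only if it is an edge of at least one $G_i$. An edge-coloring of the union is \emph{simultaneous} if its restriction to the edge set of $G_i$ is a proper edge-coloring of $G_i$ for every $i$. Thus two edges with a common endpoint must differ in color only when some $G_i$ contains both; we then say that they \emph{conflict}. For integers $\ell,\Delta\ge1$ let $\chi'(\ell,\Delta)$ be the least $k$ such that, for every choice of $\ell$ graphs of maximum degree at most $\Delta$ on a common vertex set, the union has a simultaneous edge-coloring with at most $k$ colors.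

For one graph, $\chi'(1,\Delta)=\Delta+1$ whenever $\Delta\ge 2$. The upper bound is Vizing's theorem, and the lower bound is a count. For even $\Delta$ the complete graph $K_{\Delta+1}$ has $\Delta(\Delta+1)/2$ edges and a color class has at most $\Delta/2$ of them. For odd $\Delta$, subdividing one edge of $K_{\Delta+1}$ gives a graph with $\Delta(\Delta+1)/2+1$ edges on $\Delta+2$ vertices, and a color class has at most $(\Delta+1)/2$ edges.

For two graphs, call an edge \emph{common} if it lies in both $G_1$ and $G_2$, and \emph{private} otherwise. If all edges are common, then $G_1=G_2$ and $\Delta+1$ colors suffice. If all edges are private, we color $G_1$ and $G_2$ separately from the same palette, and $\Delta+1$ colors suffice again. In the mixed case no single vertex is an obstruction: a vertex with $s$ common edges, $a$ edges private to $G_1$ and $b$ edges private to $G_2$ can have its edges colored with $s+\max(a,b)\le\Delta$ colors, because an edge private to $G_1$ and an edge private to $G_2$ never conflict. All this suggests that $\chi'(2,\Delta)$ exceeds $\Delta$ by a small constant only. It is known that $\chi'(2,\Delta)\le\lfloor\frac32\Delta\rfloor+4$.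 The problem that we study, taken from the note of Bousquet and Durain~\cite{BD}, is the following.

\medskip
\noindent\textbf{Question} (Cabello)\textbf{.} \emph{Is it true that $\chi'(2,\Delta)\le\Delta+2$ for every $\Delta$?}
\medskip

The answer is no, and no other constant can take the place of $2$.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] $\chi'(2,1280)\ge 1283$.
\item[(b)] For every integer $c\ge2$ and every $\Delta\ge 214c^4$ we have $\chi'(2,\Delta)\ge\Delta+c+1$. In particular $\chi'(2,\Delta)>\Delta+2$ for all $\Delta\ge 3424$.
\item[(c)] $\displaystyle\liminf_{\Delta\to\infty}\frac{\chi'(2,\Delta)-\Delta}{\Delta^{1/4}}\ge 108^{-1/4}$.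
\item[(d)] $\chi'(2,\Delta)\le\Delta+2$ for $\Delta\le3$.
\end{enumerate}
\end{theorem}

Taking $G_3,\dots,G_\ell$ edgeless shows that $\chi'(\ell,\Delta)\ge\chi'(2,\Delta)$ for $\ell\ge 2$, so the lower bounds (a)--(c) hold for every $\ell\ge2$. We do not determine the set of all $\Delta$ with $\chi'(2,\Delta)\le\Delta+2$, and we do not claim that the exponent $1/4$ is optimal.

The lower bounds exploit the local computation above: to get by with about $\Delta$ colors at a vertex, the two kinds of private edges must largely \emph{share} their colors, and this forces a color to spread from vertex to vertex. After the short proof of (d) in Section~\ref{sec:small}, Section~\ref{sec:hexagons} shows the mechanism on six vertices. Sections~\ref{sec:construction} and~\ref{sec:count} turn it into a numerical criterion, Theorem~\ref{thm:criterion}, and Section~\ref{sec:parameters} derives (a)--(c) by choosing parameters.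

\section{Degree at most three}\label{sec:small}

\begin{proof}[Proof of Theorem~\ref{thm:main}(d)]
Let $\Delta\le3$ and fix a palette of $\Delta+2$ colors. The common edges form a graph of maximum degree at most $\Delta$; color it properly by Vizing's theorem. Then color the private edges one at a time. An edge $e$ private to $G_i$ conflicts only with the edges of $G_i$ that share an endpoint with it, and there are at most $2(\Delta-1)$ of these. Since $2(\Delta-1)<\Delta+2$ for $\Delta\le3$, some color is on none of them, and we give it to $e$. Two conflicting edges are now either both common, and then distinguished by the first step, or the one colored later is private and avoided the color of the other.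
\end{proof}

A common edge may conflict with edges of both graphs, which is why the common edges are colored first and not greedily. For $\Delta\ge4$ the inequality $2(\Delta-1)<\Delta+2$ fails and the greedy step has no guarantee.

\section{Two hexagons}\label{sec:hexagons}

Let $\Delta=2$, take the six vertices $x_0,x_1,w_0,w_1,w_2,w_3$, and put
\[
C=\{x_0w_0,\,x_0w_2,\,x_1w_1,\,x_1w_3\},\qquad A=\{w_0w_1,\,w_2w_3\},\qquad B=\{w_1w_2,\,w_3w_0\}.
\]
Let $G_1$ have edge set $C\cup A$ and $G_2$ edge set $C\cup B$; see Figure~\ref{fig:hex}. Then $G_1$ is the $6$-cycle $x_0w_0w_1x_1w_3w_2$ and $G_2$ is the $6$-cycle $x_0w_0w_3x_1w_1w_2$, so each graph alone has a proper edge-coloring with two colors.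

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[thick] (0,0)--(1,1)--(2,2);
\draw[thick] (2,0)--(3.1,3.1)--(0,2);
\draw[very thick,dashed] (0,0)--(2,0);
\draw[very thick,dashed] (0,2)--(2,2);
\draw[very thick,dotted] (2,0)--(2,2);
\draw[very thick,dotted] (0,0)--(0,2);
\fill (0,0) circle (2pt) node[below left] {$w_0$};
\fill (2,0) circle (2pt) node[below right] {$w_1$};
\fill (2,2) circle (2pt) node[above right] {$w_2$};
\fill (0,2) circle (2pt) node[above left] {$w_3$};
\fill (1,1) circle (2pt) node[below right] {$x_0$};
\fill (3.1,3.1) circle (2pt) node[right] {$x_1$};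
\end{tikzpicture}
\caption{Solid edges belong to both graphs, dashed edges to $G_1$ only, dotted edges to $G_2$ only. Each of $G_1$ and $G_2$ is a $6$-cycle, but no coloring of the eight edges with two colors is proper on both.}
\label{fig:hex}
\end{figure}

There is nevertheless no simultaneous coloring with two colors. Suppose there is one. Call a color \emph{free} at $w_j$ if it is not on the edge of $C$ at $w_j$. Each $w_j$ has exactly one free color, so there are four pairs (color, vertex at which it is free). Two observations contradict this count.
\begin{itemize}
\item \emph{Every color is free somewhere.} The edges of $C$ with a given color form a matching, each of them uses $x_0$ or $x_1$, and so they cover at most two of the four vertices $w_j$.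
\item \emph{Freeness spreads.} Let a color be free at $w_j$. The edge of $A$ and the edge of $B$ at $w_j$ both conflict with the edge of $C$ at $w_j$, so both carry the free color. At its other end each of them conflicts with an edge of $C$ again, so the color is free at $w_{j-1}$ and $w_{j+1}$ too, and hence at all four vertices.
\end{itemize}
So each of the two colors is free at four vertices, which gives eight pairs, not four.

The resulting bound $\chi'(2,2)\ge3$ also follows from a triangle. The point is the mechanism: a color is free somewhere because one side of the bipartite graph $C$ is too large to be matched, it is then free all the way around a long cycle, and there is not enough freeness in total to pay for this.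

To defeat $\Delta+c$ colors the second observation must be repaired. If a vertex has $\Delta-1$ edges of $C$, one of $A$ and one of $B$, then $c+1$ colors are free at it, the two private edges can take different ones, and nothing spreads. Give the vertex instead $\Delta-d$ edges of $C$, $d$ edges of $A$ and $d$ edges of $B$. Now $d+c$ colors are free; the edges of $A$ use $d$ of them and so do the edges of $B$, and hence at least $d-c$ free colors appear on both kinds. For $d$ much larger than $c$, spreading is again the rule. With many private edges at each vertex, however, a color could close up on a short cycle alternating between $A$ and $B$. To prevent this we replace each $w_j$ by a \emph{layer} of vertices and join consecutive layers alternately by $A$ and by $B$, so that an alternating cycle has to travel through all the layers.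

\section{The construction and the criterion}\label{sec:construction}

\begin{theorem}\label{thm:criterion}
Let $c,t,d,n,m,\Delta\ge1$ be integers with $m\ge4$ even, $t<m$ and $n\ge d$. Put $q=nm$ and $r=\Delta t-dq$, and assume that $r\ge0$ and $q\le\Delta+t$. If
\begin{equation}\label{eq:criterion}
\Delta+c\;>\;\frac{c(\Delta+t-q)}{t}+\frac{cq+\Delta t}{m}+\Bigl(1-\frac tm\Bigr)(cq+r),
\end{equation}
then $\chi'(2,\Delta)\ge\Delta+c+1$.
\end{theorem}

Here $c$ is the number of spare colors, $m$ the number of layers, $n$ their size, $d$ the number of private edges of each kind at a vertex of a layer, and $t$ the difference between the two sides of the bipartite graph $C$. Note that $t<m\le q$. We build the two graphs in this section; they do not depend on $c$.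

\medskip
\noindent\textbf{Vertices.} The vertex set is a disjoint union $X\cup P\cup Q$ with
\[
|X|=\Delta,\qquad |P|=\Delta+t-q,\qquad |Q|=q,
\]
which is possible because $q\le\Delta+t$. Put $Y=P\cup Q$, so that $|Y|=\Delta+t$. The set $Q$ is partitioned into layers $W_0,\dots,W_{m-1}$ of size $n$, with indices modulo $m$.

\medskip
\noindent\textbf{Common edges.} The complete bipartite graph between $X$ and $Y$ has degree $\Delta+t$ at the vertices of $X$ and degree $\Delta$ at the vertices of $Y$. We delete $t$ edges at each vertex of $X$, in such a way that each vertex of $Q$ loses at least $d$ edges and so has room for private edges. Write $X=\{x_0,\dots,x_{\Delta-1}\}$, enumerate $Q=\{v_0,\dots,v_{q-1}\}$ in any order, and let $F$ be the bipartite graph that joins $x_i$ to $v_{it},v_{it+1},\dots,v_{it+t-1}$, with indices modulo $q$. These $t$ vertices are distinct since $t\le q$, so every vertex of $X$ has degree $t$ in $F$, and $|F|=\Delta t$. The degree of $v_j$ in $F$ is the number of integers $s$ with $0\le s<\Delta t$ and $s\equiv j\pmod q$. It is at least $\lfloor\Delta t/q\rfloor$, and this is at least $d$ because $r\ge0$. Let $C$ be the set of all pairs $xy$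 with $x\in X$, $y\in Y$ and $xy\notin F$.

Only $\Delta t$ edges are deleted, so at most $\Delta t/d$ vertices of $Y$ can lose $d$ edges each. This is why $Q$ need not be all of $Y$. The set $P$ fills $Y$ up to size $\Delta+t$, and $r$ counts the deleted edges in excess of the $dq$ that are needed.

\medskip
\noindent\textbf{Private edges.} For each $j$ modulo $m$ put a $d$-regular bipartite graph between $W_j$ and $W_{j+1}$: number both layers by the residues modulo $n$ and join vertex $a$ of $W_j$ to vertices $a,a+1,\dots,a+d-1$ of $W_{j+1}$, which are distinct because $n\ge d$. Let $A$ be the set of these edges for even $j$ and $B$ the set for odd $j$. Since $m$ is even, the parity of $j$ is well defined modulo $m$, and we have: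
\begin{equation}\label{eq:layers}
\begin{array}{l}
\text{at a vertex of $W_j$ there are $d$ edges of $A$ and $d$ edges of $B$; those of one kind}\\
\text{all go to $W_{j+1}$, and those of the other kind all go to $W_{j-1}$.}
\end{array}
\end{equation}
(For odd $m$ the vertices of $W_0$ would receive edges of the same kind from both sides.) Since $m\ge4$, the layers $W_{j-1}$ and $W_{j+1}$ are different, so $A\cap B=\emptyset$. Both $A$ and $B$ are disjoint from $C$, as their edges have no endpoint in $X$. By \eqref{eq:layers}, $|A|=|B|=dq/2$.

\medskip
\noindent\textbf{Degrees.} Let $G_1$ have edge set $C\cup A$ and $G_2$ edge set $C\cup B$. In both graphs a vertex of $X$ has degree $|Y|-t=\Delta$, a vertex of $P$ has degree $|X|=\Delta$, and a vertex of $Q$ has degree at most $(\Delta-d)+d=\Delta$. So both maximum degrees are at most $\Delta$.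

The hexagons are the case $\Delta=t=2$, $d=n=1$, $m=4$, with $P=\emptyset$, $W_j=\{w_j\}$ and the enumeration $w_1,w_3,w_0,w_2$ of $Q$.

\section{Counting colors}\label{sec:count}

Suppose that the union of $G_1$ and $G_2$ has a simultaneous edge-coloring with at most $k=\Delta+c$ colors. We take the palette $1,\dots,k$ and allow color classes to be empty. For a color $i$ let $C_i,A_i,B_i$ be the sets of edges of color $i$ in $C,A,B$. As before, $i$ is \emph{free} at $y\in Y$ if no edge of $C_i$ contains $y$. Let $U_i\subseteq Y$ be the set of vertices at which $i$ is free, and put
\[
p_i=|U_i\cap P|,\qquad q_i=|U_i\cap Q|.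
\]

\subsection*{The structure of one color}

The set $C_i$ is a matching between $X$ and $Y$, so it covers at most $|X|=\Delta$ of the $\Delta+t$ vertices of $Y$. Hence
\begin{equation}\label{eq:free}
p_i+q_i\ge t .
\end{equation}

The sets $C_i\cup A_i$ and $C_i\cup B_i$ are matchings, because the coloring is proper on $G_1$ and on $G_2$. So every edge of $A_i\cup B_i$ has both endpoints in $U_i\cap Q$, and we may consider the graph $H_i$ with vertex set $U_i\cap Q$ and edge set $A_i\cup B_i$. Each vertex of $H_i$ lies on at most one edge of $A_i$ and at most one edge of $B_i$. Therefore each component of $H_i$ is a path or a cycle, an isolated vertex counting as a path, and the two edges at a vertex of degree two are of different kinds. In the example freeness spread all around the cycle; here it stops at the ends of paths, so the number $\lambda_i$ of path components of $H_i$ measures the failure to spread. A cycle has as many vertices as edges and a path has one vertex more, so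
\begin{equation}\label{eq:lambda}
\lambda_i=q_i-|A_i|-|B_i| .
\end{equation}
This formula is what makes $\lambda_i$ usable: its sum over all colors can be computed exactly.

\begin{lemma}\label{lem:cycle}
Every cycle of $H_i$ has length divisible by $m$.
\end{lemma}

\begin{proof}
Walk along the cycle. Each step changes the index of the layer by $+1$ or $-1$. At a vertex of $W_j$ on the cycle one edge is in $A$ and the other in $B$, so by \eqref{eq:layers} one leads to $W_{j-1}$ and the other to $W_{j+1}$. Thus a walk that enters from $W_{j-1}$ leaves to $W_{j+1}$, and one that enters from $W_{j+1}$ leaves to $W_{j-1}$. All steps therefore have the same sign, and the walk can return to its start only after a multiple of $m$ steps.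
\end{proof}

Each color now falls under one of three cases. If $H_i$ has no vertices, then $p_i\ge t$ by \eqref{eq:free}. If $H_i$ has vertices but no path component, then it has a cycle and $q_i\ge m$. Otherwise $\lambda_i\ge1$. We want to charge every color at least one unit against the three quantities $p_i,q_i,\lambda_i$, with weights as small as possible. The first two cases call for the weights $1/t$ on $p_i$ and $1/m$ on $q_i$. A color in the third case still satisfies \eqref{eq:free} and so has already paid $t/m$ through these two weights; the weight on $\lambda_i$ need only cover the remaining $1-t/m$.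

\begin{lemma}\label{lem:charge}
For every color $i$,
\begin{equation}\label{eq:charge}
\frac{p_i}{t}+\frac{q_i}{m}+\Bigl(1-\frac tm\Bigr)\lambda_i\;\ge\;1 .
\end{equation}
\end{lemma}

\begin{proof}
All three terms are nonnegative, since $t<m$. If $q_i=0$, then $p_i\ge t$ by \eqref{eq:free}, and the first term is at least $1$. If $q_i>0$ and $\lambda_i=0$, then $H_i$ contains a cycle, so $q_i\ge m$ by Lemma~\ref{lem:cycle}, and the second term is at least $1$. If $\lambda_i\ge1$, then $1/t>1/m$ and \eqref{eq:free} show that the left side is at least
\[
\frac{p_i+q_i}{m}+1-\frac tm\;\ge\;\frac tm+1-\frac tm\;=\;1 .\qedhere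
\]
\end{proof}

The hypothesis $t<m$ says that a cycle makes a color free at more vertices than \eqref{eq:free} alone requires. For $t\ge m$ a cycle would be no penalty.

\subsection*{Summation over all colors}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
The edges of $C$ at a vertex $y\in Y$ have distinct colors, so $y$ lies in exactly $k-\deg_C(y)$ of the sets $U_i$. A vertex of $P$ has $\deg_C(y)=\Delta$, which gives
\[
\sum_{i=1}^k p_i=(k-\Delta)|P|=c(\Delta+t-q).
\]
The number of edges of $C$ between $X$ and $Q$ is $\Delta q-|F|=\Delta q-\Delta t$, which gives
\[
\sum_{i=1}^k q_i=kq-(\Delta q-\Delta t)=cq+\Delta t .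
\]
By \eqref{eq:lambda} and $|A|+|B|=dq$,
\[
\sum_{i=1}^k\lambda_i=cq+\Delta t-dq=cq+r .
\]
Summing \eqref{eq:charge} over the $k=\Delta+c$ colors yields
\[
\Delta+c\;\le\;\frac{c(\Delta+t-q)}{t}+\frac{cq+\Delta t}{m}+\Bigl(1-\frac tm\Bigr)(cq+r),
\]
contrary to \eqref{eq:criterion}. So $G_1$ and $G_2$ have no simultaneous edge-coloring with at most $\Delta+c$ colors.
\end{proof}

For the hexagons $c=r=0$, so the first and third sums vanish: every color lies on a cycle, and the count reads $2\le 4/4$.

\section{Choosing the parameters}\label{sec:parameters}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]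
Take $c=2$, $t=5$, $d=n=20$, $m=16$ and $\Delta=1280$. Then $q=320\le\Delta+t$ and $r=1280\cdot5-20\cdot320=0$. The right side of \eqref{eq:criterion} is
\[
\frac{2\cdot965}{5}+\frac{640+6400}{16}+\frac{11}{16}\cdot640=386+440+440=1266,
\]
which is less than $\Delta+c=1282$. Theorem~\ref{thm:criterion} gives $\chi'(2,1280)\ge1283$.
\end{proof}

The factor $1-t/m$ is needed here: with weight $1$ on $\lambda_i$ the total would be $386+440+640=1466>1282$.

For (b) and (c) we must handle all large $\Delta$, and it is convenient to normalize \eqref{eq:criterion}. Put $x=t/m$, so $0<x<1$. The first two terms on the right of \eqref{eq:criterion} add up to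
\[
\frac{c\Delta}{t}+c-\frac{cq}{t}+\frac{cq}{m}+\Delta x=\frac{c\Delta}{t}+c-\frac{cq}{t}(1-x)+\Delta x .
\]
Subtracting $c+\Delta x$ from both sides of \eqref{eq:criterion} and dividing by $\Delta(1-x)$, we see that \eqref{eq:criterion} is equivalent to
\begin{equation}\label{eq:normalized}
1\;>\;\frac{c}{t(1-x)}+\frac{cq(1-1/t)+r}{\Delta}.
\end{equation}
Since $t(1-x)=mx(1-x)\le m/4$, this inequality forces $m>4c$, so the hypothesis $m\ge4$ in Theorem~\ref{thm:criterion} excludes nothing. We now eliminate $n$ and $\Delta$.

\begin{proposition}\label{prop:threshold}
Let $c,t,d,m\ge1$ be integers with $m\ge4$ even, $t<m$ and $t\le d$, and put $x=t/m$. If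
\begin{equation}\label{eq:threshold}
\frac{c}{t(1-x)}+\frac{c(t-1)+t}{d}\;\le\;1,
\end{equation}
then $\chi'(2,\Delta)\ge\Delta+c+1$ for every integer $\Delta\ge d^2m/t$.
\end{proposition}

\begin{proof}
Let $n=\lfloor\Delta t/(dm)\rfloor$, $q=nm$ and $r=\Delta t-dq$. Then $0\le r<dm$, and $n\ge d$ because $\Delta t/(dm)\ge d$. From $r\ge0$ and $t\le d$ we get $q\le\Delta t/d\le\Delta$. It remains to verify \eqref{eq:normalized}. The bound $q\le\Delta t/d$ gives $cq(1-1/t)/\Delta\le c(t-1)/d$, and $\Delta\ge d^2m/t$ gives $r/\Delta<dm/\Delta\le t/d$. So the right side of \eqref{eq:normalized} is strictly smaller than the left side of \eqref{eq:threshold}, and Theorem~\ref{thm:criterion} applies.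
\end{proof}

The proposition explains both the exponent $1/4$ and the constant $108$. Condition \eqref{eq:threshold} forces $t>c$, hence $c(t-1)+t\ge ct$, and the inequality of arithmetic and geometric means gives
\[
1\;\ge\;\frac{c}{t(1-x)}+\frac{ct}{d}\;\ge\;\frac{2c}{\sqrt{d(1-x)}} .
\]
So $d\ge4c^2/(1-x)$, and the threshold satisfies
\[
\frac{d^2m}{t}=\frac{d^2}{x}\;\ge\;\frac{16c^4}{x(1-x)^2}\;\ge\;108c^4,
\]
because $2x(1-x)(1-x)\le(2/3)^3$, with equality for $x=1/3$. Thus Proposition~\ref{prop:threshold} never gives a threshold below $108c^4$. The estimates are tight when $x=1/3$ and both terms $c/(t(1-x))$ and $ct/d$ equal $1/2$, that is, for $t=3c$, $m=9c$, $d=6c^2$. We use round values near this point for (b), without optimizing the constant, and values asymptotic to it for (c). The degree $1280=80\cdot2^4$ in part (a) lies below $108\cdot 2^4$ because there $r=0$ exactly, and the term $t/d$ of \eqref{eq:threshold}, which only bounds $r/\Delta$, is saved.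

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $c\ge2$, $t=3c$, $m=10c$ and $d=8c^2$. Then $m\ge 4$ is even, $t<m$, $t\le d$ and $x=3/10$. The left side of \eqref{eq:threshold} is
\[
\frac{1}{3\cdot\frac7{10}}+\frac{3c^2+2c}{8c^2}=\frac{10}{21}+\frac38+\frac1{4c}\;\le\;\frac{10}{21}+\frac12=\frac{41}{42}<1 ,
\]
where $c\ge2$ is used in $\frac1{4c}\le\frac18$. The threshold is $d^2m/t=\frac{640}{3}c^4<214c^4$. For $c=2$ we have $214\cdot2^4=3424$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
For $c\ge1$ let $t=3c$, let $m$ be the even number in $\{9c,9c+1\}$, and let $d=6c^2+4c$. Then $m\ge4$, $t<m$, $t\le d$ and $x\le1/3$, so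
\[
\frac{c}{t(1-x)}=\frac1{3(1-x)}\le\frac12,\qquad \frac{c(t-1)+t}{d}=\frac{3c^2+2c}{6c^2+4c}=\frac12 ,
\]
and \eqref{eq:threshold} holds. Let $D(c)=d^2m/t$ be the threshold. Then
\[
\frac{D(c)}{c^4}=\Bigl(6+\frac4c\Bigr)^2\frac{m}{3c},\qquad 3\le\frac m{3c}\le3+\frac1{3c},
\]
so $D(c)/c^4\to36\cdot3=108$ as $c\to\infty$; in particular $D(c)\to\infty$.

For $\Delta\ge D(1)$ let $c$ be the largest integer with $D(c)\le\Delta$. Proposition~\ref{prop:threshold} gives $\chi'(2,\Delta)-\Delta\ge c+1$, and $\Delta<D(c+1)$ by the choice of $c$. Hence
\[
\frac{\chi'(2,\Delta)-\Delta}{\Delta^{1/4}}\;>\;\frac{c+1}{D(c+1)^{1/4}} .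
\]
As $\Delta\to\infty$, the inequality $\Delta<D(c+1)$ forces $c\to\infty$, and the right side tends to $108^{-1/4}$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BD}
Nicolas Bousquet and Bastien Durain,
\emph{A note on the simultaneous edge coloring},
arXiv:2001.01463 (2020).

\end{thebibliography}
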